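# Saturation of refined Littlewood–Richardson coefficients for every permutation

## 1. Saturation without any condition on the permutation

**Theorem 1.** Let $n\ge 1$ and let $\mathcal P[n]$ be the set of partitions with at most $n$ nonzero parts. For $\lambda,\mu,\nu\in\mathcal P[n]$ and $w\in S_n$, let $c_{\lambda\mu}^{\nu}(w)$ be the multiplicity of $V(\nu)$ in the cyclic $GL_n\mathbb C$-submodule $K(\lambda,w,\mu)\subseteq V(\lambda)\otimes V(\mu)$ generated by $v_\lambda\otimes v_{w\mu}$. Then for all $n\ge1$, all $w\in S_n$, all $\lambda,\mu,\nu\in\mathcal P[n]$ and all integers $k\ge1$: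
$$c_{k\lambda\,k\mu}^{k\nu}(w)>0\quad\Longrightarrow\quad c_{\lambda\mu}^{\nu}(w)>0 .$$

Let us unpack the words. Everything is over $\mathbb C$, and $G=GL_n$. For $\lambda\in\mathcal P[n]$, $V(\lambda)$ is the irreducible polynomial representation of $G$ with highest weight $\lambda$, and $v_\lambda$ is a highest weight vector. Let $B$ and $B^-$ be the upper and lower triangular subgroups, and let $\dot w$ be the permutation matrix with $\dot we_i=e_{w(i)}$. The weight $w\mu$ has $w(i)$-th coordinate $\mu_i$. Its weight space in $V(\mu)$ is one-dimensional, and it is spanned by $v_{w\mu}=\dot wv_\mu$: for a diagonal matrix $t$ we have $\dot w^{-1}t\dot w=\mathrm{diag}(t_{w(1)},\dots,t_{w(n)})$, so $t\dot wv_\mu=\prod_it_{w(i)}^{\mu_i}\,\dot wv_\mu$. Such a $v_{w\mu}$ is called an extremal weight vector. For instance, in $V(1,0,\dots,0)=\mathbb C^n$ the extremal weight vectors are $e_1,\dots,e_n$ up to scalars.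

The module $K(\lambda,w,\mu)$ is the *Kostant–Kumar submodule*, and $c_{\lambda\mu}^\nu(w)$ is a *refined Littlewood–Richardson coefficient*. For the longest element $w_0$ we get the usual coefficient, because $K(\lambda,w_0,\mu)=M:=V(\lambda)\otimes V(\mu)$. Indeed $v_{w_0\mu}$ is a lowest weight vector. Raising operators $X$ kill $v_\lambda$, so $X(v_\lambda\otimes y)=v_\lambda\otimes Xy$, and hence $K(\lambda,w_0,\mu)\supseteq v_\lambda\otimes V(\mu)$. The set of $x\in V(\lambda)$ with $x\otimes V(\mu)\subseteq K(\lambda,w_0,\mu)$ is stable under $\mathfrak{gl}_n$, since $Xx\otimes y=X(x\otimes y)-x\otimes Xy$. It contains $v_\lambda$, so it is all of $V(\lambda)$.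

We say that $w$ *has the saturation property* if the implication of Theorem 1 holds for this $w$ and all $\lambda,\mu,\nu,k$. Kushwaha, Raghavan and Viswanath ("The saturation property for refined Littlewood-Richardson coefficients", arXiv:2204.03399, 2022) proved it when $w$ is $312$-avoiding, or $231$-avoiding, or a commuting product of such elements. A commuting product means $w=w^1\cdots w^p$, where each $w^r$ is $312$-avoiding or $231$-avoiding and lies in the subgroup generated by $\{s_i:i\in I^r\}$, the sets $I^r$ are pairwise disjoint, and $s_i,s_j$ commute for $i\in I^r$, $j\in I^{r'}$, $r\neq r'$. This generalizes the Knutson–Tao saturation theorem. For $n=4$ the permutations not covered are $3412,3142,2413,4231$. The authors write that beyond the covered permutations they do not know whether the property fails. Theorem 1 says that it never fails.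

The proof describes the set of triples with $c_{\lambda\mu}^\nu(w)>0$ by conditions that are visibly unchanged when $(\lambda,\mu,\nu)$ is multiplied by $k$. Theorem 7 below makes these conditions explicit, and Theorem 8 treats tensor products of several Kostant–Kumar modules.

## 2. The identity, two vectors, and $n=2$

**The case $w=e$.** The vector $v_\lambda\otimes v_\mu$ is a highest weight vector of weight $\lambda+\mu$, so $K(\lambda,e,\mu)\cong V(\lambda+\mu)$. Hence $c_{\lambda\mu}^\nu(e)>0$ iff $\nu=\lambda+\mu$, and saturation is clear. For $n=1$ this is the only case.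

**Two vectors.** Let $n\ge2$ and $\lambda=\mu=(1,0,\dots,0)$. Then $V(\lambda)\otimes V(\mu)=\mathrm{Sym}^2\mathbb C^n\oplus\wedge^2\mathbb C^n$, and the generator is $e_1\otimes e_{w(1)}$. If $w(1)=1$, it generates $\mathrm{Sym}^2$ only. If $w(1)\ne1$, both projections are nonzero, and since the two summands are irreducible and non-isomorphic, it generates everything. So $c_{\lambda\mu}^{(1,1)}(w)>0$ iff $w(1)\neq1$.

**The case $n=2$, $w=s_1=w_0$.** Here $K$ is the whole tensor product. By Clebsch–Gordan its constituents are the $V(\lambda_1+\mu_1-j,\ \lambda_2+\mu_2+j)$ with $0\le j\le\min(\lambda_1-\lambda_2,\mu_1-\mu_2)$. So $c_{\lambda\mu}^\nu(s_1)>0$ iff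
$$|\lambda|+|\mu|=|\nu|,\qquad \max(\lambda_1+\mu_2,\ \lambda_2+\mu_1)\le\nu_1\le\lambda_1+\mu_1 .$$
These conditions are homogeneous, so again saturation holds. We want a description of this shape for all $n$ and $w$.

## 3. Quivers, Ext, and determinantal semi-invariants

Let $Q$ be a finite acyclic quiver with vertex set $Q_0$ and arrows $a:ta\to ha$ in $Q_1$. For $\alpha\in\mathbb N^{Q_0}$ let
$$\mathrm{Rep}(Q,\alpha)=\bigoplus_{a\in Q_1}\mathrm{Hom}(\mathbb C^{\alpha_{ta}},\mathbb C^{\alpha_{ha}}),\qquad GL(\alpha)=\prod_xGL_{\alpha_x},\qquad (gW)_a=g_{ha}W_ag_{ta}^{-1}.$$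
The Euler form is $\langle\alpha,\beta\rangle=\sum_x\alpha_x\beta_x-\sum_a\alpha_{ta}\beta_{ha}$. With unit vectors $\varepsilon_x$ we have
$$\langle\alpha,\varepsilon_x\rangle=\alpha_x-\sum_{ha=x}\alpha_{ta},\qquad \langle\alpha,\beta\rangle=\sum_x\beta_x\langle\alpha,\varepsilon_x\rangle .$$

**Definition (Hom and Ext).** For representations $V,W$ of dimensions $\alpha,\beta$ put
$$d^V_W:\bigoplus_x\mathrm{Hom}(V_x,W_x)\to\bigoplus_a\mathrm{Hom}(V_{ta},W_{ha}),\qquad \varphi\mapsto(\varphi_{ha}V_a-W_a\varphi_{ta})_a .$$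
Its kernel is $\mathrm{Hom}(V,W)$, and its cokernel is called $\mathrm{Ext}(V,W)$. Dimensions are written $\hom$ and $\mathrm{ext}$.

Counting dimensions of source and target gives $\hom(V,W)-\mathrm{ext}(V,W)=\langle\alpha,\beta\rangle$. For fixed $V$, source and target of $d^V_W$ are exact functors of $W$. So a short exact sequence $0\to W'\to W\to W''\to0$ gives a commutative diagram with two exact rows, and the snake lemma gives a six-term exact sequence ending in
$$\mathrm{Ext}(V,W')\to\mathrm{Ext}(V,W)\to\mathrm{Ext}(V,W'')\to0 .\tag{1}$$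
In particular $\mathrm{Ext}(V,\cdot)$ turns surjections into surjections.

**Definition (the function $c^V$).** If $\langle\alpha,\beta\rangle=0$, then $d^V_W$ is a square matrix. Put $c^V(W)=\det d^V_W$ (standard bases). Thus $c^V(W)\ne0$ iff $\mathrm{Hom}(V,W)=0$ iff $\mathrm{Ext}(V,W)=0$.

*Example.* Let $Q$ be one arrow $t\to h$ and $\beta=(r,r)$. Then $\langle\alpha,\beta\rangle=r\alpha_h$, so for $r\ge1$ we need $\alpha_h=0$. For $\alpha=(1,0)$ the map is $\varphi\mapsto-W_a\varphi$ on $\mathbb C^r$, and $c^V(W)=(-1)^r\det W_a$.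

The functions $c^V$ are semi-invariants. We have $d^V_{gW}(\varphi)_a=\varphi_{ha}V_a-g_{ha}W_ag_{ta}^{-1}\varphi_{ta}=g_{ha}\big(d^V_W(g^{-1}\varphi)\big)_a$, where $(g^{-1}\varphi)_x=g_x^{-1}\varphi_x$. Left multiplication by $g_{ha}$ on $\mathrm{Hom}(V_{ta},W_{ha})$ has determinant $\det(g_{ha})^{\alpha_{ta}}$, and $\varphi_x\mapsto g_x^{-1}\varphi_x$ has determinant $\det(g_x)^{-\alpha_x}$. So the exponent of $\det g_x$ is $\sum_{ha=x}\alpha_{ta}-\alpha_x$, that is,
$$c^V(gW)=\prod_x\det(g_x)^{-\langle\alpha,\varepsilon_x\rangle}\,c^V(W).\tag{2}$$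

**Theorem 2** (Derksen–Weyman, *Semi-invariants of quivers and saturation for Littlewood–Richardson coefficients*, J. Amer. Math. Soc. 13 (2000), Theorem 1)**.** If $Q$ has no oriented cycles, the ring of semi-invariants of $GL(\beta)$ on $\mathrm{Rep}(Q,\beta)$ is spanned by the functions $c^V$ with $\langle\dim V,\beta\rangle=0$.

We use this without proof, together with three textbook facts.

- *Algebraic Peter–Weyl:* $\mathbb C[G]=\bigoplus_\tau V(\tau)^*\otimes V(\tau)$ over all dominant weights $\tau$ of $G$, where $\zeta\otimes v$ is the function $g\mapsto\zeta(gv)$.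
- *Gabriel's theorem:* a Dynkin quiver has finitely many isomorphism classes of representations in each dimension.
- *Generic smoothness in characteristic $0$:* a dominant morphism from an irreducible variety to a smooth irreducible variety has surjective differential at a general smooth point of the source.

*Example for Gabriel's theorem.* For $x\to u\leftarrow y$ in dimension $(1,2,1)$, a representation is a pair $p,q\in\mathbb C^2$. There are five classes: both zero, only $p\neq0$, only $q\neq0$, both nonzero and proportional, independent. By contrast, two parallel arrows in dimension $(1,1)$ have infinitely many classes: nonzero pairs $(s,t)$ up to scaling.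

## 4. Two frozen flags and one free flag

Let $Q$ be the triple-flag quiver
$$x_1\to\cdots\to x_{n-1}\to u,\qquad y_1\to\cdots\to y_{n-1}\to u,\qquad u\to z_{n-1}\to\cdots\to z_1,$$
with $\beta_{x_i}=\beta_{y_i}=\beta_{z_i}=i$ and $\beta_u=n$. A point of $\mathrm{Rep}(Q,\beta)$ is written $W=(p,q,r)$, one letter per arm. Let $p^0,q^0$ consist of the standard inclusions $\mathbb C^i\subset\mathbb C^{i+1}$, and $r^0$ of the projections $\mathbb C^{i+1}\to\mathbb C^i$ onto the first $i$ coordinates. For $g\in G$, the symbols $gp,gq,gr$ denote the action of $g$ at $u$ on one arm. Put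
$$E_w=(p^0,\dot wq^0),$$
a representation of the subquiver $A$ on the vertices $x_i,y_i,u$, which is of type $A_{2n-1}$. It encodes the standard flag and its translate by $\dot w$.

Define $\alpha=\alpha(\lambda,\mu,\nu)\in\mathbb Z^{Q_0}$ by
$$\alpha_{x_i}=\lambda_1-\lambda_{i+1},\quad\alpha_{y_i}=\mu_1-\mu_{i+1},\quad\alpha_u=\lambda_1+\mu_1-\nu_n,\quad\alpha_{z_i}=\lambda_1+\mu_1-\nu_i .$$
Subtracting along the arrows gives, for instance, $\langle\alpha,\varepsilon_u\rangle=\alpha_u-(\lambda_1-\lambda_n)-(\mu_1-\mu_n)$, and altogether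
$$\langle\alpha,\varepsilon_{x_i}\rangle=\lambda_i-\lambda_{i+1},\quad \langle\alpha,\varepsilon_{y_i}\rangle=\mu_i-\mu_{i+1},\quad \langle\alpha,\varepsilon_u\rangle=\lambda_n+\mu_n-\nu_n,\quad \langle\alpha,\varepsilon_{z_i}\rangle=-(\nu_i-\nu_{i+1}).\tag{3}$$
Hence $\langle\alpha,\beta\rangle=\sum_x\beta_x\langle\alpha,\varepsilon_x\rangle=|\lambda|+|\mu|-|\nu|$. Also $\alpha(k\lambda,k\mu,k\nu)=k\,\alpha(\lambda,\mu,\nu)$.

**Proposition 3.** $c_{\lambda\mu}^\nu(w)>0$ iff $\alpha\in\mathbb N^{Q_0}$, $\langle\alpha,\beta\rangle=0$, and there exist $V\in\mathrm{Rep}(Q,\alpha)$ and a third arm $r$ with $\mathrm{Hom}_Q(V,(E_w,r))=0$.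

*Example.* Let $n=2$, $\lambda=\mu=(1,0)$, $\nu=(1,1)$. Then $\alpha=(1,1,1,1)$ in the order $(x_1,y_1,u,z_1)$, and $\beta=(1,1,2,1)$. Write $V=(a,b,c)$ with scalars, and $W=(p,q,r)$ with $p,q\in\mathbb C^2$, $r\in(\mathbb C^2)^*$. A homomorphism is a solution of
$$a\varphi_u=p\varphi_x,\qquad b\varphi_u=q\varphi_y,\qquad c\varphi_z=r\varphi_u .$$
If $c=0$, then $\varphi_z$ is free. If $a=0$ and $b\neq0$, then $\varphi_x=0$, $\varphi_u=q\varphi_y/b$ with $\varphi_y$ free and $c\ne 0$ is a nonzero solution; similarly with $a,b$ exchanged. If $a=b=0$ and $c\neq0$, take $\varphi_x=\varphi_y=0$, any $\varphi_u\neq0$, and $\varphi_z=r\varphi_u/c$. If $a,b,c\ne0$, a nonzero solution exists iff $p,q$ are dependent. So some $V$ has $\mathrm{Hom}(V,W)=0$ iff $p,q$ are independent. For $w=e$ we have $p=q=e_1$, and for $w=s_1$ we have $p=e_1,q=e_2$. This agrees with §2: $c_{\lambda\mu}^{(1,1)}(w)>0$ iff $w(1)\ne1$.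

The proof has four steps.

**Step 1: multiplicities become values of invariant forms.** By semisimplicity of $V(\lambda)\otimes V(\mu)$, every $G$-map $K(\lambda,w,\mu)\to V(\nu)$ extends to $V(\lambda)\otimes V(\mu)$, and a $G$-map is nonzero on $K(\lambda,w,\mu)$ iff it is nonzero on the generator. So $c_{\lambda\mu}^\nu(w)>0$ iff some $\psi\in\mathrm{Hom}_G(V(\lambda)\otimes V(\mu),V(\nu))$ has $\psi(v_\lambda\otimes\dot wv_\mu)\ne0$. Let $\xi_\nu\in V(\nu)^*$ be a lowest weight vector. It has weight $-\nu$, is a $B^-$-eigenvector, and $G\xi_\nu$ spans the irreducible module $V(\nu)^*$. The assignment $f(x,y,\zeta)=\zeta(\psi(x\otimes y))$ is a bijection from such $\psi$ to $G$-invariant trilinear forms on $V(\lambda)\times V(\mu)\times V(\nu)^*$. A vector of $V(\nu)$ is nonzero iff some $g\xi_\nu$ is nonzero on it. Hence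
$$c_{\lambda\mu}^\nu(w)>0\iff f(v_\lambda,\dot wv_\mu,g\xi_\nu)\ne0\ \text{ for some invariant trilinear } f\text{ and some } g\in G.\tag{4}$$

Next we translate invariant forms into semi-invariants. Let $\chi(g)=\prod_x\det(g_x)^{-\langle\alpha,\varepsilon_x\rangle}$. A polynomial $F$ on $\mathrm{Rep}(Q,\beta)$ has weight $\chi$ if $F(gW)=\chi(g)F(W)$.

**Lemma 4.** The functions $(g_1,g_2,g_3)\mapsto f(g_1v_\lambda,g_2v_\mu,g_3\xi_\nu)$ on $G^3$, for $f$ invariant trilinear, are exactly the functions
$$\tilde H(g_1,g_2,g_3)=\det(g_1)^{\lambda_n}\det(g_2)^{\mu_n}\det(g_3)^{-\nu_n}F(g_1p^0,g_2q^0,g_3r^0)$$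
for $F$ a polynomial semi-invariant of weight $\chi$.

**Step 2: from $F$ to $f$.** We show that $\tilde H$ has the symmetries that Peter–Weyl recognizes. Let $b\in B$ have upper-left $i\times i$ blocks $b_i$. Since $b_{i+1}$ maps $\mathbb C^i$ to itself by $b_i$, the element $(b_1,\dots,b_{n-1},b)$ of $\prod_{i<n}GL(x_i)\times GL(u)$ fixes $p^0$. So $g_1bp^0$ is obtained from $g_1p^0$ by acting with $b_i^{-1}$ at $x_i$ for $i<n$, which does not touch the other arms. The exponent of $\chi$ at $x_i$ is $-(\lambda_i-\lambda_{i+1})$, so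
$$F(g_1bp^0,\cdot,\cdot)=\prod_{i<n}\det(b_i)^{\lambda_i-\lambda_{i+1}}F(g_1p^0,\cdot,\cdot).$$
Together with $\det(b)^{\lambda_n}$ the factor is $\prod_ib_{ii}^{\lambda_i}=\lambda(b)$, that is, $\tilde H(g_1b,g_2,g_3)=\lambda(b)\tilde H(g_1,g_2,g_3)$. The same holds in the second variable with $\mu$.

For $b\in B^-$, the first $i$ coordinates of $bv$ depend only on those of $v$, via $b_i$. So $b$ at $u$ together with $b_i$ at $z_i$ fixes $r^0$, and $g_3br^0$ arises from $g_3r^0$ by acting with $b_i^{-1}$ at $z_i$. The exponent of $\chi$ at $z_i$ is $\nu_i-\nu_{i+1}$, so $F$ is multiplied by $\prod_{i<n}\det(b_i)^{-(\nu_i-\nu_{i+1})}$, and $\tilde H(g_1,g_2,g_3b)=\nu(b)^{-1}\tilde H(g_1,g_2,g_3)$. Finally $F(gg_1p^0,gg_2q^0,gg_3r^0)=\det(g)^{-(\lambda_n+\mu_n-\nu_n)}F(g_1p^0,g_2q^0,g_3r^0)$ by (3) at $u$, so $\tilde H(gg_1,gg_2,gg_3)=\tilde H(g_1,g_2,g_3)$.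

In $\mathbb C[G]=\bigoplus_\tau V(\tau)^*\otimes V(\tau)$, right translation acts on the factor $V(\tau)$. The $B$-eigenvectors of weight $\lambda$ in all the $V(\tau)$ form the line of $v_\lambda$ in $V(\lambda)$, so the right $B$-eigenfunctions of weight $\lambda$ are the $\zeta(gv_\lambda)$, $\zeta\in V(\lambda)^*$. The right $B^-$-eigenfunctions of weight $-\nu$ come from the irreducible module with lowest weight $-\nu$, which is $V(\nu)^*$, and are the $\eta(g\xi_\nu)$ with $\eta\in V(\nu)$. Hence on $G^3$ the right $B\times B\times B^-$-eigenfunctions of weight $(\lambda,\mu,-\nu)$ are exactly the functions $f(g_1v_\lambda,g_2v_\mu,g_3\xi_\nu)$ with $f$ trilinear, and $f$ is unique. So $\tilde H$ has this form. Left invariance of $\tilde H$ says that $f$ and $f\circ(g,g,g)$ define the same function, so by uniqueness $f$ is invariant.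

**Step 3: from $f$ to $F$.** We now build polynomial maps from arms to highest weight vectors. Let $P_i:\mathbb C^i\to\mathbb C^n$ be the composite of the maps of the arm $p$, and put
$$\omega_i(p)=\wedge^iP_i(e_1\wedge\dots\wedge e_i),\qquad \Phi_\lambda(p)=\bigotimes_{i<n}\omega_i(p)^{\otimes(\lambda_i-\lambda_{i+1})}.$$
For $g=(g_i)_{i\le n}\in\prod_{i<n}GL(x_i)\times GL(u)$ the map $P_i$ of $gp$ is $g_nP_ig_i^{-1}$, so
$$\Phi_\lambda(gp)=\prod_{i<n}\det(g_i)^{-(\lambda_i-\lambda_{i+1})}\,g_n\Phi_\lambda(p).$$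
The vector $\Phi_\lambda(p^0)$ is a highest weight vector of weight $\bar\lambda=\lambda-\lambda_n(1^n)$, so it generates a copy of $V(\bar\lambda)$. The arms with all maps injective are dense and form the single orbit of $p^0$ (choose bases inductively, extending the image of the previous one). On this orbit $\Phi_\lambda$ takes values in the copy of $V(\bar\lambda)$, hence it does so everywhere. Define $\Phi_\mu(q)$ likewise.

With $R_i:\mathbb C^n\to\mathbb C^i$ the composite of the maps of the arm $r$, put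
$$\Phi^*_\nu(r)=\bigotimes_{i<n}\big((e_1^*\wedge\dots\wedge e_i^*)\circ\wedge^iR_i\big)^{\otimes(\nu_i-\nu_{i+1})}.$$
The map $R_i$ of $gr$ is $g_{z_i}R_ig_u^{-1}$, so $\Phi_\nu^*(gr)=\prod_{i<n}\det(g_{z_i})^{\nu_i-\nu_{i+1}}\,g_u\Phi_\nu^*(r)$. The vector $\Phi_\nu^*(r^0)$ is a $B^-$-eigenvector of weight $-\bar\nu$, $\bar\nu=\nu-\nu_n(1^n)$, so it generates a copy of $V(\bar\nu)^*$. The arms with all maps surjective are dense and form the orbit of $r^0$ (the dual statement). So $\Phi_\nu^*$ takes values in this copy.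

Identify the underlying spaces of $V(\lambda)=V(\bar\lambda)\otimes\det^{\lambda_n}$ and $V(\bar\lambda)$ so that $v_\lambda=\Phi_\lambda(p^0)$. Similarly let $v_\mu=\Phi_\mu(q^0)$, and $\xi_\nu=\Phi_\nu^*(r^0)$ with $V(\nu)^*=V(\bar\nu)^*\otimes\det^{-\nu_n}$. Given $f$, put
$$F(p,q,r)=f(\Phi_\lambda(p),\Phi_\mu(q),\Phi_\nu^*(r)).$$
The exponents at $x_i,y_i,z_i$ are $-(\lambda_i-\lambda_{i+1})$, $-(\mu_i-\mu_{i+1})$, $\nu_i-\nu_{i+1}$. At $u$, the action of $g$ on $V(\bar\lambda)$ is $\det(g)^{-\lambda_n}$ times its action on $V(\lambda)$, on $V(\bar\mu)$ it is $\det(g)^{-\mu_n}$ times, and on $V(\bar\nu)^*$ it is $\det(g)^{\nu_n}$ times. As $f$ is invariant, the exponent at $u$ is $-\lambda_n-\mu_n+\nu_n$. By (3), $F$ has weight $\chi$. For the same reason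
$$F(g_1p^0,g_2q^0,g_3r^0)=\det(g_1)^{-\lambda_n}\det(g_2)^{-\mu_n}\det(g_3)^{\nu_n}f(g_1v_\lambda,g_2v_\mu,g_3\xi_\nu),$$
so the $\tilde H$ of this $F$ is the given function. This proves Lemma 4.

**Step 4: from semi-invariants to Hom-vanishing.** By (4) and Lemma 4 at $(1,\dot w,g)$, $c_{\lambda\mu}^\nu(w)>0$ iff some semi-invariant $F$ of weight $\chi$ has $F(p^0,\dot wq^0,gr^0)\ne0$ for some $g\in G$. The ring of semi-invariants is graded by weights, and each $c^V$ is homogeneous, with weight given by (2). So by Theorem 2 the semi-invariants of weight $\chi$ are spanned by the $c^V$ of weight $\chi$ with $\langle\dim V,\beta\rangle=0$. Since all $\beta_x\ge1$, distinct exponent vectors give distinct characters, so weight $\chi$ means $\langle\dim V,\varepsilon_x\rangle=\langle\alpha,\varepsilon_x\rangle$ for all $x$. As $Q$ is acyclic, the numbers $\langle\alpha,\varepsilon_x\rangle=\alpha_x-\sum_{ha=x}\alpha_{ta}$ determine $\alpha$ vertex by vertex, starting at the sources. So $\dim V=\alpha$. Therefore $c_{\lambda\mu}^\nu(w)>0$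 iff $\alpha\in\mathbb N^{Q_0}$, $\langle\alpha,\beta\rangle=0$ and $c^V(E_w,gr^0)\neq0$ for some $V\in\mathrm{Rep}(Q,\alpha)$ and $g\in G$.

Finally we replace $gr^0$ by an arbitrary arm. If $c^V(E_w,r)\ne0$ for some $r$, then it is nonzero for some $r$ with all maps surjective, as these are dense. They form one orbit of $G\times\prod_{i<n}GL(z_i)$, and $c^V(E_w,\cdot)$ is semi-invariant under $\prod_{i<n}GL(z_i)$, so it is nonzero at some $gr^0$. Since $c^V(W)\ne0$ iff $\mathrm{Hom}(V,W)=0$, Proposition 3 follows. $\blacksquare$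

**Remark (the converse of saturation).** If $c_{\lambda\mu}^\nu(w)>0$, then $c_{k\lambda\,k\mu}^{k\nu}(w)>0$. Take $H(g_1,g_2,g_3)=f(g_1v_\lambda,g_2v_\mu,g_3\xi_\nu)$ with $H(1,\dot w,g)\neq0$. Then $H^k$ is left invariant and a right eigenfunction of weight $(k\lambda,k\mu,-k\nu)$, so by the last paragraph of Step 2 it comes from an invariant form for $(k\lambda,k\mu,k\nu)$, and $H^k(1,\dot w,g)\ne0$. Saturation asks for the opposite direction, and a semi-invariant of weight $\chi^k$ need not be a $k$-th power. This is why we look for a numerical criterion.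

## 5. What the general representation does not see

A sensible first attempt is to study $\mathrm{Hom}(V,W)=0$ for a *general* pair $(V,W)\in\mathrm{Rep}(Q,\alpha)\times\mathrm{Rep}(Q,\beta)$. This works for $w=w_0$. The flags $F_\bullet$ and $\dot w_0F_\bullet$, where $F_i=\langle e_1,\dots,e_i\rangle$, are opposite, and pairs of injective arms with opposite flags form a dense orbit. So a general $W$ is $GL(\beta)$-equivalent to some $(E_{w_0},r)$, and $\mathrm{Hom}(V,W)=0$ for a general pair is the condition of Proposition 3.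

For $w\ne w_0$ the pairs of flags in relative position $w$ lie in a proper closed subset. A semi-invariant can be nonzero and still vanish on all of it. This happens in the example of §4: up to scalar $c^V$ is $\det(p,q)$, which is not zero but vanishes at $p=q=e_1$. So the general $W$ answers the question for $w_0$ only.

The remedy is to freeze $W|_A=E_w$ and to let only the third arm vary. What criterion can we then hope for? If $W$ has a quotient $W''$ of dimension $\beta''$, then $\mathrm{ext}(V,W)\ge\mathrm{ext}(V,W'')\ge-\langle\alpha,\beta''\rangle$. So quotients that all frozen $W$ share obstruct vanishing, and we want to show that they are the only obstruction. The natural induction takes a nonzero $\varphi:V\to W$ and passes from $W$ to $W''=W/\varphi(V)$. To continue, $W''$ must be a general member of a space of the same kind, while $V$ stays general. But $W''|_A$ is a quotient of the frozen $E_w$, and nothing so far prevents this quotient from moving in a family together with $V$.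

Such families do occur for other quivers. Let $A$ have two parallel arrows, and let $E$ have dimension $(1,2)$ with the two maps sending $1$ to $e_1$ and to $e_2$. Dividing by a line in $\mathbb C^2$ gives representations $(s,t)$ of dimension $(1,1)$ for all $[s:t]$, and these are pairwise non-isomorphic.

Our $A$ is of type $A_{2n-1}$. By Gabriel's theorem only finitely many isomorphism classes can occur as $W''|_A$, so one of them occurs on a dense set. Fix it, and the rest of $W''$ turns out to be free and independent of $V$. That is the point of the next section.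

## 6. Generic Ext with a frozen subquiver

Let $Q$ be a finite acyclic quiver and $A\subseteq Q$ a subquiver with vertices $A_0$ and arrows $A_1$, having **finitely many isomorphism classes of representations in each dimension**. Let $E$ be a representation of $A$ on standard spaces, and let $\beta\in\mathbb N^{Q_0}$ with $\beta|_{A_0}=\dim E$.

**Definition (frozen representations).** $\mathcal W(E,\beta)=\{W\in\mathrm{Rep}(Q,\beta):W|_A=E\}$. This is an affine space with coordinates the maps $W_a$, $a\notin A_1$.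

**Definition (generic ext).** $e(\alpha,E,\beta)=\min\{\mathrm{ext}(V,W):V\in\mathrm{Rep}(Q,\alpha),\ W\in\mathcal W(E,\beta)\}$. By semicontinuity of rank the minimum is attained on a nonempty open set of pairs.

**Definition (common quotient dimensions).** $\mathrm{quot}(E,\beta)$ is the set of $\beta''$ such that every $W\in\mathcal W(E,\beta)$ has a quotient representation of dimension $\beta''$.

Clearly $0,\beta\in\mathrm{quot}(E,\beta)$. Having a quotient of dimension $\beta''$ is a closed condition on $W$: the pairs of $W$ and a family of subspaces $U_x\in\mathrm{Gr}(\beta_x-\beta''_x,\beta_x)$ with $W_aU_{ta}\subseteq U_{ha}$ form a closed set, and we project it along a projective variety. So it suffices to check the condition on a dense set of $W$.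

*Example.* Let $A=Q$ be one arrow $t\to h$, $\beta=(1,1)$, and $\alpha=(1,0)$, so $-\langle\alpha,\beta''\rangle=\beta''_h-\beta''_t$. Here $\mathcal W(E,\beta)=\{E\}$ and $d^V_E(\varphi)=-E\varphi$. If $E=0$, then $\mathrm{ext}=1$; all four vectors with entries in $\{0,1\}$ are quotient dimensions, and the maximum of $\beta''_h-\beta''_t$ is $1$, at $(0,1)$. If $E=1$, then $\mathrm{ext}=0$; the quotient dimensions are $(0,0),(1,0),(1,1)$, and the maximum is $0$.

**Theorem 5.** $e(\alpha,E,\beta)=\max\{-\langle\alpha,\beta''\rangle:\beta''\in\mathrm{quot}(E,\beta)\}$ for all $\alpha\in\mathbb N^{Q_0}$.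

This is a version of Schofield's generic-Ext formula for representations frozen along $A$.

**Step 1: the inequality $\ge$.** Let $\beta''\in\mathrm{quot}(E,\beta)$. For any $V$ and $W$, choose $W\twoheadrightarrow W''$ with $\dim W''=\beta''$. By (1), $\mathrm{ext}(V,W)\ge\mathrm{ext}(V,W'')=\hom(V,W'')-\langle\alpha,\beta''\rangle\ge-\langle\alpha,\beta''\rangle$.

**Step 2: setting up the induction for $\le$.** Fix $\alpha$ and induct on $|\beta|=\sum_x\beta_x$, for all $E$ simultaneously. If $\hom(V,W)=0$ for some pair $(V,W)\in\mathrm{Rep}(Q,\alpha)\times\mathcal W(E,\beta)$ (in particular if $\beta=0$), then $e(\alpha,E,\beta)\le\mathrm{ext}(V,W)=-\langle\alpha,\beta\rangle$, and $\beta\in\mathrm{quot}(E,\beta)$, so we are done. From now on every pair $(V,W)$ admits a nonzero $\varphi\in\mathrm{Hom}(V,W)$.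

**Step 3: a parameter space for all triples $(V,W,\varphi)$.** The aim is to cover these triples by finitely many varieties on each of which the frozen part of $W/\varphi(V)$ is constant. Let $\gamma\in\mathbb N^{Q_0}$ with $\gamma\ne0$, $\gamma\le\alpha$, $\gamma\le\beta$; it will be $\dim\varphi(V)$. Let $E_1,E_2$ run over fixed representatives of the isomorphism classes of $A$-representations of dimensions $\gamma|_{A_0}$ and $(\beta-\gamma)|_{A_0}$. By the hypothesis on $A$ there are finitely many triples $(\gamma,E_1,E_2)$. Let $Y_{\gamma,E_1,E_2}$ be the variety of data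
$$L\in\mathrm{Rep}(Q,\alpha-\gamma),\quad T\in\mathcal W(E_1,\gamma),\quad W''\in\mathcal W(E_2,\beta-\gamma),\quad M_a,\ N_a\ (a\in Q_1),\quad g\in GL(\alpha),\quad h\in GL(\beta),$$
with $M_a\in\mathrm{Hom}(\mathbb C^{\gamma_{ta}},\mathbb C^{\alpha_{ha}-\gamma_{ha}})$ and $N_a\in\mathrm{Hom}(\mathbb C^{\beta_{ta}-\gamma_{ta}},\mathbb C^{\gamma_{ha}})$, subject to the condition $(hW^0)|_A=E$, where
$$V^0_a=\begin{pmatrix}L_a&M_a\\0&T_a\end{pmatrix},\qquad W^0_a=\begin{pmatrix}T_a&N_a\\0&W''_a\end{pmatrix}.$$
To such a datum assign $V=gV^0$, $W=hW^0\in\mathcal W(E,\beta)$ and $\varphi=h\varphi^0g^{-1}$, where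
$$\varphi^0_x:\mathbb C^{\alpha_x-\gamma_x}\oplus\mathbb C^{\gamma_x}\to\mathbb C^{\gamma_x}\oplus\mathbb C^{\beta_x-\gamma_x},\qquad(l,t)\mapsto(t,0).$$
Both $\varphi^0_{ha}V^0_a$ and $W^0_a\varphi^0_{ta}$ send $(l,t)$ to $(T_at,0)$. So $\varphi^0\in\mathrm{Hom}(V^0,W^0)$ and $\varphi\in\mathrm{Hom}(V,W)$. The image of $\varphi$ is $h(\mathbb C^\gamma\oplus0)$, hence $W/\varphi(V)\cong W''$.

Every $(V,W,\varphi)$ with $W\in\mathcal W(E,\beta)$ and $0\neq\varphi\in\mathrm{Hom}(V,W)$ arises in this way. Put $\gamma=\dim\varphi(V)$, and let $E_1,E_2$ be the chosen representatives isomorphic to $\varphi(V)|_A$ and $(W/\varphi(V))|_A$. At each vertex choose a basis of $\varphi(V)_x$ and vectors of $W_x$ lifting a basis of $W_x/\varphi(V)_x$; together they form a basis of $W_x$. For $x\in A_0$ choose the bases of $\varphi(V)_x$ and $W_x/\varphi(V)_x$ so that the matrices of $\varphi(V)|_A$ and $(W/\varphi(V))|_A$ are exactly $E_1$ and $E_2$. Lift the basis of $\varphi(V)_x$ along $\varphi_x$ to vectors of $V_x$, and precede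 them by a basis of $\ker\varphi_x$; this is a basis of $V_x$. Let $g_x,h_x$ be the matrices whose columns are these bases of $V_x,W_x$. Since $\ker\varphi\subseteq V$ and $\varphi(V)\subseteq W$ are subrepresentations, $g^{-1}V$ and $h^{-1}W$ are block upper triangular. Since $\varphi$ induces $V/\ker\varphi\cong\varphi(V)$, the lower right block of $g^{-1}V$ and the upper left block of $h^{-1}W$ are the same $T$, with $T|_A=E_1$. The remaining diagonal block $W''$ of $h^{-1}W$ has $W''|_A=E_2$, and $h^{-1}\varphi g=\varphi^0$.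

**Step 4: frozen and free coordinates separate.** The condition $(hW^0)|_A=E$ involves only $(N_a)_{a\in A_1}$ and $(h_x)_{x\in A_0}$, because for $a\in A_1$ the blocks $T_a=(E_1)_a$ and $W''_a=(E_2)_a$ are constants. Hence $Y_{\gamma,E_1,E_2}=D\times\mathcal R$. Here $D$ is a possibly empty variety in the coordinates $(N_a)_{a\in A_1}$, $(h_x)_{x\in A_0}$. The factor $\mathcal R$ is an affine space times general linear groups, hence irreducible, with the free coordinates

- all $L_a$, all $M_a$, and $g$;
- $T_a$, $W''_a$, $N_a$ for $a\notin A_1$;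
- $h_x$ for $x\notin A_0$.

Let $D_j$ be the irreducible components of $D$, with reduced structure. By Step 2 every pair $(V,W)$ has a nonzero $\varphi$, so by Step 3 the images of the finitely many irreducible varieties $D_j\times\mathcal R$ (over all $(\gamma,E_1,E_2)$) under $y\mapsto(V,W)$ cover the irreducible variety $\mathrm{Rep}(Q,\alpha)\times\mathcal W(E,\beta)$. So for one of them, call it $Y$, the map
$$\Psi:Y\to\mathrm{Rep}(Q,\alpha)\times\mathcal W(E,\beta),\qquad y\mapsto(V,W)$$
is dominant. Fix this $Y$ and its $(\gamma,E_1,E_2)$.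

**Step 5: $V$ and $W''$ are general independently of each other.** The representation $V=gV^0$ depends only on the free coordinates $L,M,(T_a)_{a\notin A_1},g$, and it fills a dense subset of $\mathrm{Rep}(Q,\alpha)$ because $\Psi$ is dominant. The representation $W''$ depends only on the free coordinates $(W''_a)_{a\notin A_1}$, which are disjoint from the former and range over all of $\mathcal W(E_2,\beta-\gamma)$. Therefore $y\mapsto(V,W'')\in\mathrm{Rep}(Q,\alpha)\times\mathcal W(E_2,\beta-\gamma)$ is dominant. Nonempty open subsets of the irreducible $Y$ meet, so for general $y\in Y$ we have simultaneously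
$$\mathrm{ext}(V,W)=e(\alpha,E,\beta),\qquad\mathrm{ext}(V,W'')=e(\alpha,E_2,\beta-\gamma).\tag{5}$$

**Step 6: a tangent argument gives $\mathrm{Ext}(V,W)\cong\mathrm{Ext}(V,W'')$.** By generic smoothness, $d\Psi_y$ is surjective at a general smooth point $y\in Y$. Take such a $y$ satisfying (5). Let $\xi\in\mathrm{Rep}(Q,\alpha)=T_V\mathrm{Rep}(Q,\alpha)$, choose a tangent vector at $y$ mapping to $(\xi,0)$, and let $\dot\varphi$ be the derivative of $\varphi$ along it. The identity $\varphi_{ha}V_a=W_a\varphi_{ta}$ holds on all of $Y$. Differentiating, with $\dot V=\xi$ and $\dot W=0$, gives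
$$\varphi_{ha}\xi_a=-(\dot\varphi_{ha}V_a-W_a\dot\varphi_{ta}),\qquad\text{so}\qquad(\varphi_{ha}\xi_a)_a\in\mathrm{im}\,d^V_W .$$
The class of $(\varphi_{ha}\xi_a)_a$ in $\mathrm{Ext}(V,W)$ is $\varphi_*$ of the class of $\xi$ in $\mathrm{Ext}(V,V)$. As $\xi$ was arbitrary, $\varphi_*:\mathrm{Ext}(V,V)\to\mathrm{Ext}(V,W)$ is zero. It factors as
$$\mathrm{Ext}(V,V)\to\mathrm{Ext}(V,\varphi(V))\to\mathrm{Ext}(V,W),$$
and the first map is onto because $V\to\varphi(V)$ is onto. Hence the second map is zero. By (1) for $0\to\varphi(V)\to W\to W/\varphi(V)\to0$, we get $\mathrm{Ext}(V,W)\cong\mathrm{Ext}(V,W/\varphi(V))\cong\mathrm{Ext}(V,W'')$. With (5),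
$$e(\alpha,E,\beta)=e(\alpha,E_2,\beta-\gamma).$$

**Step 7: closing the induction.** Since $\gamma\neq0$, we have $|\beta-\gamma|<|\beta|$. By induction $e(\alpha,E_2,\beta-\gamma)\le-\langle\alpha,\beta''\rangle$ for some $\beta''\in\mathrm{quot}(E_2,\beta-\gamma)$. For every $y\in Y$ the representation $W$ has a quotient isomorphic to $W''\in\mathcal W(E_2,\beta-\gamma)$, and $W''$ has a quotient of dimension $\beta''$. These $W$ are dense in $\mathcal W(E,\beta)$, so $\beta''\in\mathrm{quot}(E,\beta)$. Thus $e(\alpha,E,\beta)\le-\langle\alpha,\beta''\rangle$ with $\beta''\in\mathrm{quot}(E,\beta)$. $\blacksquare$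

*The steps in the example of §4.* Let $n=2$, $w=e$, $\alpha=(1,1,1,1)$, $\beta=(1,1,2,1)$, $p=q=e_1$. For $a,b,c\ne0$ and $r(e_1)\neq0$ the solution space is a line, and a nonzero $\varphi$ has image of dimension $\gamma=(1,1,1,1)$, with $\varphi(V)_u=\langle e_1\rangle$. The quotient $W''$ has dimension $(0,0,1,0)$, and $E_2$ is the simple representation at $u$. Here $d^V_{W''}$ is $\varphi_u\mapsto(a\varphi_u,b\varphi_u)$, so $\hom(V,W'')=0$ and $\mathrm{ext}(V,W'')=1=\hom(V,W)=\mathrm{ext}(V,W)$, as Step 6 predicts. Also $-\langle\alpha,(0,0,1,0)\rangle=-(\lambda_2+\mu_2-\nu_2)=1$.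

**Corollary 6.** Let $\alpha\in\mathbb N^{Q_0}$ with $\langle\alpha,\beta\rangle=0$. There are $V\in\mathrm{Rep}(Q,\alpha)$ and $W\in\mathcal W(E,\beta)$ with $\mathrm{Hom}(V,W)=0$ iff $\langle\alpha,\beta''\rangle\ge0$ for all $\beta''\in\mathrm{quot}(E,\beta)$.

*Proof.* Since $\langle\alpha,\beta\rangle=0$, $\hom(V,W)=\mathrm{ext}(V,W)$, so the first condition is $e(\alpha,E,\beta)=0$. By Theorem 5 this number is the maximum of $-\langle\alpha,\beta''\rangle$. The maximum is $\ge0$ because $0\in\mathrm{quot}(E,\beta)$, so it is $0$ iff all $\langle\alpha,\beta''\rangle\ge0$. $\blacksquare$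

## 7. Homogeneity and the proof of Theorem 1

Take $Q,A,\beta,E_w$ from §4. Since $A$ is of type $A_{2n-1}$, Gabriel's theorem gives the finiteness hypothesis of §6. The arrows outside $A$ are those of the third arm, so $\mathcal W(E_w,\beta)=\{(E_w,r)\}$ with $r$ arbitrary. Proposition 3 and Corollary 6 give
$$c_{\lambda\mu}^\nu(w)>0\iff\alpha\ge0,\quad\langle\alpha,\beta\rangle=0,\quad\langle\alpha,\beta''\rangle\ge0\ \text{ for all }\beta''\in\mathrm{quot}(E_w,\beta),\tag{6}$$
where $\alpha=\alpha(\lambda,\mu,\nu)$ is always an integral vector. The set $\mathrm{quot}(E_w,\beta)$ depends only on $w$. Replacing $(\lambda,\mu,\nu)$ by $(k\lambda,k\mu,k\nu)$ replaces $\alpha$ by $k\alpha$, and the conditions in (6) hold for $k\alpha$ iff they hold for $\alpha$. Hence $c_{k\lambda\,k\mu}^{k\nu}(w)>0$ implies $c_{\lambda\mu}^\nu(w)>0$. This proves Theorem 1. $\blacksquare$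

## 8. Horn-type inequalities for $c_{\lambda\mu}^\nu(w)>0$

We make (6) explicit. Recall $F_i=\langle e_1,\dots,e_i\rangle$, and for $g\in G$ put $N_i(g)=g\langle e_{i+1},\dots,e_n\rangle$. For an $r$-dimensional subspace $S\subseteq\mathbb C^n$ define three $r$-subsets of $[n]$:

- $I(S)=\{i:S\cap F_i\ne S\cap F_{i-1}\}$,
- $J_w(S)=\{i:S\cap\dot wF_i\neq S\cap\dot wF_{i-1}\}$,
- $K_g(S)=\{i:S\cap N_{i-1}(g)\neq S\cap N_i(g)\}$.

Let $\mathcal S_w$ be the set of triples $(I,J,K)$ such that for all $g$ in a dense open subset of $G$ there is an $S$ with $(I(S),J_w(S),K_g(S))=(I,J,K)$.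

**Theorem 7.** $c_{\lambda\mu}^\nu(w)>0$ if and only if $|\lambda|+|\mu|=|\nu|$ and
$$\sum_{i\in I}\lambda_i+\sum_{j\in J}\mu_j\le\sum_{k\in K}\nu_k\qquad\text{for all }(I,J,K)\in\mathcal S_w .$$

*Example, $n=2$.* Let $g$ be general and $\ell=N_1(g)$, a general line. The lines $S$ give the following. For $w=e$: $S=F_1$ gives $\lambda_1+\mu_1\le\nu_1$, $S=\ell$ gives $\lambda_2+\mu_2\le\nu_2$, and any other line gives $\lambda_2+\mu_2\le\nu_1$. With $|\lambda|+|\mu|=|\nu|$ this forces $\nu=\lambda+\mu$. For $w=s_1$: $S=\langle e_1\rangle$ gives $\lambda_1+\mu_2\le\nu_1$, $S=\langle e_2\rangle$ gives $\lambda_2+\mu_1\le\nu_1$, $S=\ell$ gives $\lambda_2+\mu_2\le\nu_2$, that is, $\nu_1\le\lambda_1+\mu_1$, and any other line gives $\lambda_2+\mu_2\le\nu_1$. The subspaces $0$ and $\mathbb C^2$ add nothing. Both answers agree with §2.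

**Step 1: quotients of every $W$ become subrepresentations of a general one.** For a fixed $(I,J,K)$ the set of $g$ for which a suitable $S$ exists is constructible, so it contains a dense open set or lies in a proper closed set. There are finitely many triples. Hence for $g$ in a suitable dense open set, $\mathcal S_w$ is exactly the set of triples realized by subspaces $S$.

Likewise, having a quotient of a given dimension is a closed condition on $W\in\mathcal W(E_w,\beta)$. So a general $W$ has quotients exactly of the dimensions $\beta''\in\mathrm{quot}(E_w,\beta)$, that is, subrepresentations exactly of the dimensions $\beta-\beta''$. The map $(g,(h_i))\mapsto(h_i)\cdot gr^0$ from $G\times\prod_{i<n}GL(z_i)$ is onto the dense set of arms with surjective maps, and subrepresentation dimensions are invariant under $\prod_{i<n}GL(z_i)$. So the same holds for $W=(E_w,gr^0)$ with $g$ in a dense open subset of $G$. Since $\langle\alpha,\beta''\rangle=-\langle\alpha,\beta-\beta''\rangle$ when $\langle\alpha,\beta\rangle=0$,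 condition (6) reads: $\alpha\ge0$, $|\lambda|+|\mu|=|\nu|$, and $\langle\alpha,\beta'\rangle\le0$ for the dimension vectors $\beta'$ of all subrepresentations $W'$ of $(E_w,gr^0)$, $g$ general.

**Step 2: for a given $S=W'_u$, find the largest $\langle\alpha,\beta'\rangle$.** The kernel of the composite $\mathbb C^n\to\mathbb C^i$ in the arm $gr^0$ is $N_i(g)$. So
$$\beta'_{x_i}\le\dim(S\cap F_i),\qquad\beta'_{y_i}\le\dim(S\cap\dot wF_i),\qquad\beta'_{z_i}\ge\dim S-\dim(S\cap N_i(g)).$$
For given $S$ all these bounds are attained simultaneously, by the intersections of $S$ with the first two flags (pulled back to the arms) and the images of $S$ in the third arm. In $\langle\alpha,\beta'\rangle=\sum_x\beta'_x\langle\alpha,\varepsilon_x\rangle$ the coefficients at $x_i,y_i$ are $\ge0$ and those at $z_i$ are $\le0$, by (3). Moreover $\dim(S\cap F_i)=\#(I(S)\cap[i])$, similarly for $\dot wF_i$, and $\dim S-\dim(S\cap N_i(g))=\#(K_g(S)\cap[i])$. With $\lambda_{n+1}=\mu_{n+1}=\nu_{n+1}=0$, the maximum is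
$$\sum_{i=1}^n(\lambda_i-\lambda_{i+1})\#(I(S)\cap[i])+\sum_{i=1}^n(\mu_i-\mu_{i+1})\#(J_w(S)\cap[i])-\sum_{i=1}^n(\nu_i-\nu_{i+1})\#(K_g(S)\cap[i]),$$
where the terms $i=n$ account for the vertex $u$: they add up to $\dim S\,(\lambda_n+\mu_n-\nu_n)$. Since $\sum_{i\ge j}(\lambda_i-\lambda_{i+1})=\lambda_j$, the maximum equals $\sum_{i\in I(S)}\lambda_i+\sum_{j\in J_w(S)}\mu_j-\sum_{k\in K_g(S)}\nu_k$. So the conditions $\langle\alpha,\beta'\rangle\le0$ are exactly the inequalities of Theorem 7.

**Step 3: $\alpha\ge0$ is automatic.** For general $g$, the subspace $S=N_1(g)$ of codimension $1$ contains neither $F_1$ nor $\dot wF_1$. Then $\dim(S\cap F_i)=\dim(S\cap\dot wF_i)=i-1$ for $i\ge1$, and $S\cap N_0(g)=S\cap N_1(g)$, so $I(S)=J_w(S)=K_g(S)=\{2,\dots,n\}$. The corresponding inequality says $|\lambda|-\lambda_1+|\mu|-\mu_1\le|\nu|-\nu_1$. With $|\lambda|+|\mu|=|\nu|$ it gives $\nu_1\le\lambda_1+\mu_1$. As $\nu_i\le\nu_1$, this implies $\alpha_u,\alpha_{z_i}\ge0$, and $\alpha_{x_i},\alpha_{y_i}\ge0$ always. $\blacksquare$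

So $\{(\lambda,\mu,\nu):c_{\lambda\mu}^\nu(w)>0\}$ is exactly the set of all triples in $\mathcal P[n]^3$ lying in a rational polyhedral cone.

## 9. Tensor products of several Kostant–Kumar modules

**Theorem 8.** Let $m\ge1$, $w_1,\dots,w_m\in S_n$, $\lambda^j,\mu^j,\nu\in\mathcal P[n]$. The statement "$V(\nu)$ occurs in $\bigotimes_{j=1}^mK(\lambda^j,w_j,\mu^j)$" is saturated: if it holds for $(k\lambda^j,k\mu^j,k\nu)$ for some $k\ge1$, it holds for $(\lambda^j,\mu^j,\nu)$. It holds if and only if $\sum_j(|\lambda^j|+|\mu^j|)=|\nu|$ and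
$$\sum_j\Big(\sum_{i\in I_j}\lambda^j_i+\sum_{i\in J_j}\mu^j_i\Big)\le\sum_{k\in K}\nu_k$$
for all $(I_1,J_1,\dots,I_m,J_m,K)$ which, for general $(g_1,\dots,g_m,g)\in G^{m+1}$, are the jump sets of some subspace $S$ with respect to the flags $g_jF_\bullet$, $g_j\dot w_jF_\bullet$ and $N_\bullet(g)$.

Jump sets are meant as in §8. The new feature is that each factor $K(\lambda^j,w_j,\mu^j)$ carries its own frozen pair of flags, and the pairs move independently. This is modelled by one extra vertex per factor.

Let $Q_m$ have vertices $u$; $z_i$; and $u_j,x_i^j,y_i^j$ ($1\le j\le m$, $1\le i<n$), and arrows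
$$x^j_1\to\dots\to x^j_{n-1}\to u_j,\qquad y^j_1\to\dots\to y^j_{n-1}\to u_j,\qquad u_j\to u,\qquad u\to z_{n-1}\to\dots\to z_1 .$$
Put $\beta_{x_i^j}=\beta_{y_i^j}=\beta_{z_i}=i$ and $\beta_u=\beta_{u_j}=n$. Representations are written $(p^j,q^j,M_j,r)$, with $M_j:\mathbb C^n\to\mathbb C^n$ on $u_j\to u$. Define
$$\alpha_{x_i^j}=\lambda_1^j-\lambda_{i+1}^j,\qquad\alpha_{y_i^j}=\mu_1^j-\mu_{i+1}^j,\qquad\alpha_{u_j}=\lambda_1^j-\lambda_n^j+\mu_1^j-\mu_n^j,$$
$$\alpha_u=\sum_j(\lambda_1^j+\mu_1^j)-\nu_n,\qquad\alpha_{z_i}=\sum_j(\lambda_1^j+\mu_1^j)-\nu_i .$$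
Then $\langle\alpha,\varepsilon_{u_j}\rangle=0$ and $\langle\alpha,\varepsilon_u\rangle=\alpha_u-\sum_j\alpha_{u_j}=\sum_j(\lambda_n^j+\mu_n^j)-\nu_n$. The other values are $\lambda_i^j-\lambda_{i+1}^j$, $\mu_i^j-\mu_{i+1}^j$, $-(\nu_i-\nu_{i+1})$ as in (3), and $\langle\alpha,\beta\rangle=\sum_j(|\lambda^j|+|\mu^j|)-|\nu|$. Let $\chi$ be the weight with exponents $-\langle\alpha,\varepsilon_x\rangle$.

**Step 1: occurrence as a value of an invariant form.** The module $K(\lambda^j,w_j,\mu^j)$ is spanned by the $G$-translates of $v_{\lambda^j}\otimes\dot w_jv_{\mu^j}$, so the tensor product is spanned by tensors of such translates, with independent group elements $g_j$. By semisimplicity every $G$-map $\bigotimes_jK(\lambda^j,w_j,\mu^j)\to V(\nu)$ extends to $\bigotimes_j(V(\lambda^j)\otimes V(\mu^j))$, and the $g\xi_\nu$ span $V(\nu)^*$. So $V(\nu)$ occurs iff some $G$-invariant multilinear form $f$ on $\prod_j(V(\lambda^j)\times V(\mu^j))\times V(\nu)^*$ is nonzero at some point $(g_jv_{\lambda^j},g_j\dot w_jv_{\mu^j};g\xi_\nu)$.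

**Step 2: from $f$ to a semi-invariant of weight $\chi$.** Given $f$, put
$$F=f(\Phi_{\lambda^j}(M_jp^j),\Phi_{\mu^j}(M_jq^j);\Phi_\nu^*(r)),$$
where $M_jp^j$ means composing the last map of the arm with $M_j$. (For $n=1$ the arms are empty and $F$ is constant in the $M_j$.) Under $(g_x)$ the composite $\mathbb C^i\to\mathbb C^n$ of $M_jp^j$ changes to $g_u(\cdot)g_{x_i^j}^{-1}$, since the factors $g_{u_j}$ cancel; the same holds for $q^j$. So by the rules in Step 3 of §4 the exponents of $F$ are $-(\lambda_i^j-\lambda_{i+1}^j)$ at $x_i^j$, $-(\mu_i^j-\mu_{i+1}^j)$ at $y_i^j$, $\nu_i-\nu_{i+1}$ at $z_i$, $0$ at $u_j$, and $-\sum_j(\lambda_n^j+\mu_n^j)+\nu_n$ at $u$. Thus $F$ is a polynomial semi-invariant of weight $\chi$. Since $\Phi_{\lambda}(gp^0)=\det(g)^{-\lambda_n}gv_\lambda$, $\Phi_\mu(gq^0)=\det(g)^{-\mu_n}gv_\mu$ and $\Phi_\nu^*(gr^0)=\det(g)^{\nu_n}g\xi_\nu$,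
$$F(p^0,\dot w_jq^0,g_j,gr^0)=\det(g)^{\nu_n}\prod_j\det(g_j)^{-\lambda_n^j}\det(g_j\dot w_j)^{-\mu_n^j}\cdot f(g_jv_{\lambda^j},g_j\dot w_jv_{\mu^j};g\xi_\nu).\tag{7}$$

**Step 3: from a semi-invariant to $f$.** Let $F$ have weight $\chi$. Its exponent at $u_j$ is $0$. Acting with an invertible $M_j$ at $u_j$ turns $(p^j,q^j,M_j)$ into $(M_jp^j,M_jq^j,1)$, so
$$F(p^j,q^j,M_j,r)=F(M_jp^j,M_jq^j,1,r).$$
Consider the function
$$\det(g)^{-\nu_n}\prod_j\det(g_j)^{\lambda_n^j}\det(g'_j)^{\mu_n^j}\cdot F(g_jp^0,g'_jq^0,1,gr^0)$$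
of $(g_j,g_j',g)\in G^{2m+1}$. As in Step 2 of §4, replacing $g_j$ by $g_jb$ with $b\in B$ amounts to acting with $b_i^{-1}$ at $x_i^j$, and similarly at $y_i^j$, and at $z_i$ for $b\in B^-$. So the function is a right eigenfunction for $B^{2m}\times B^-$ of weight $(\lambda^j,\mu^j,-\nu)$. It is invariant under simultaneous left translation by $h$: act with $h$ at $u$ and at all $u_j$, which preserves $M_j=1$. This multiplies $F$ by $\det(h)^{-\sum_j(\lambda_n^j+\mu_n^j)+\nu_n}$, which the determinant factors cancel. By Peter–Weyl on $G^{2m+1}$ and uniqueness, as in §4, it equals $f(g_jv_{\lambda^j},g_j'v_{\mu^j};g\xi_\nu)$ for an invariant multilinear $f$. Put $g_j'=g_j\dot w_j$ and use $F(p^0,\dot w_jq^0,g_j,gr^0)=F(g_jp^0,g_j\dot w_jq^0,1,gr^0)$: then (7) holds for this $F$ and $f$.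

**Step 4: the Hom-vanishing statement.** By Steps 1–3, $V(\nu)$ occurs iff some $F$ of weight $\chi$ is nonzero at some point $(p^0,\dot w_jq^0,M_j=g_j,gr^0)$ with $g_j,g\in G$. The quiver $Q_m$ is acyclic and all $\beta_x\ge1$, so the argument of Step 4 of §4 shows that the semi-invariants of weight $\chi$ are spanned by the $c^V$ with $\dim V=\alpha$ and $\langle\alpha,\beta\rangle=0$. Let $A$ be the disjoint union of the $m$ subquivers of type $A_{2n-1}$ on $\{x_i^j,y_i^j,u_j\}$, and $E=\bigsqcup_jE_{w_j}$. Then $\mathcal W(E,\beta)$ is the space of all $(M_j,r)$. Points with all $M_j$ invertible and all maps of $r$ surjective are dense in it, and each is $\prod_{i<n}GL(z_i)$-equivalent to some $(g_j,gr^0)$. Hence $V(\nu)$ occurs iff $\alpha\ge0$, $\langle\alpha,\beta\rangle=0$, and there are $V\in\mathrm{Rep}(Q_m,\alpha)$ and $W\in\mathcal W(E,\beta)$ with $\mathrm{Hom}(V,W)=0$.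

**Step 5: saturation.** A representation of $A$ is an $m$-tuple of representations of quivers of type $A_{2n-1}$, so $A$ has finitely many isomorphism classes in each dimension. By Corollary 6, $V(\nu)$ occurs iff $\alpha\ge0$, $\langle\alpha,\beta\rangle=0$ and $\langle\alpha,\beta''\rangle\ge0$ for all $\beta''\in\mathrm{quot}(E,\beta)$. The vector $\alpha$ is integral and linear in $(\lambda^j,\mu^j,\nu)$, and the conditions hold for $k\alpha$ iff they hold for $\alpha$. Saturation follows.

**Step 6: the inequalities.** As in Step 1 of §8, given $\langle\alpha,\beta\rangle=0$, the last condition says $\langle\alpha,\beta'\rangle\le0$ for the dimension vectors of all subrepresentations $W'$ of a general $W\in\mathcal W(E,\beta)$. By Step 4 and invariance under $\prod_{i<n}GL(z_i)$ we may take $M_j=g_j$ and third arm $gr^0$ with $(g_1,\dots,g_m,g)$ general. By the constructibility argument of §8, for such a general point the realized jump sets are exactly those in the statement.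

Fix $S=W'_u$. Then $W'_{u_j}\subseteq g_j^{-1}S$. Since $\langle\alpha,\varepsilon_{u_j}\rangle=0$, enlarging $W'_{u_j}$ costs nothing, and it only enlarges the possible $W'_{x_i^j},W'_{y_i^j}$, whose coefficients are $\ge0$. So $\langle\alpha,\beta'\rangle$ is maximal for $W'_{u_j}=g_j^{-1}S$. Then
$$\beta'_{x_i^j}\le\dim(g_j^{-1}S\cap F_i)=\dim(S\cap g_jF_i),\qquad\beta'_{y_i^j}\le\dim(S\cap g_j\dot w_jF_i),\qquad\beta'_{z_i}\ge\dim S-\dim(S\cap N_i(g)),$$
and all bounds are attained simultaneously. Summation as in Step 2 of §8, with the terms $i=n$ adding up to $\dim S\,\langle\alpha,\varepsilon_u\rangle$, shows that the maximum is $\sum_j\big(\sum_{i\in I_j}\lambda_i^j+\sum_{i\in J_j}\mu_i^j\big)-\sum_{k\in K}\nu_k$ with the jump sets of $S$. So the conditions are the stated inequalities.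

Finally, $\alpha\ge0$ follows from them. For general $(g_j,g)$ the subspace $S=N_1(g)$ contains none of the lines $g_jF_1$, $g_j\dot w_jF_1$, so all its jump sets are $\{2,\dots,n\}$. The corresponding inequality and $\sum_j(|\lambda^j|+|\mu^j|)=|\nu|$ give $\nu_1\le\sum_j(\lambda_1^j+\mu_1^j)$, hence $\alpha_u,\alpha_{z_i}\ge0$. The other entries of $\alpha$ are always $\ge0$. $\blacksquare$
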